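
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\numberwithin{equation}{section}

\title{Line bundle twists of Fourier--Mukai kernels\\ and isomorphisms of Chow motives}


\begin{abstract}
The Mukai vector of a Fourier--Mukai kernel on $X\times Y$ has a component of codimension $n=\dim X=\dim Y$, which is a morphism of rational Chow motives $\operatorname{M}(X)_{\mathbb Q}\to\operatorname{M}(Y)_{\mathbb Q}$. It was conjectured that, when the kernel defines an equivalence of derived categories, this morphism becomes an isomorphism after twisting the kernel by suitable line bundles from the two factors. We show that this is false: over every infinite field, and in every dimension $n\ge 5$, there are a smooth projective rational variety, an autoequivalence of its derived category, and a divisor with nonzero rational class that is annihilated by the codimension-$n$ component, however the kernel is twisted.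 In dimension five the autoequivalence is a composition of four spherical twists and inverse twists along objects supported on a divisor that is a product of two rational surfaces; higher dimensions follow by taking products with projective spaces.
\end{abstract}

\section{The question and the answer}

Let $X$ and $Y$ be smooth projective varieties over a field $\mathsf k$, let $D^b(X)$ be the bounded derived category of coherent sheaves on $X$, and let $p_1,p_2$ be the projections of $X\times Y$ onto $X$ and $Y$. An object $\mathcal A\in D^b(X\times Y)$ defines the Fourier--Mukai functor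
\[
\Phi_{\mathcal A}:D^b(X)\to D^b(Y),\qquad \Phi_{\mathcal A}(-)=\mathbf R p_{2*}(p_1^*(-)\otimes^{\mathbf L}\mathcal A).
\]
If $\Phi_{\mathcal A}$ is an equivalence, then $\dim X=\dim Y$; call this number $n$. The Mukai vector of $\mathcal A$ is
\[
a=\operatorname{ch}(\mathcal A)\cdot p_1^*\sqrt{\operatorname{td}(X)}\cdot p_2^*\sqrt{\operatorname{td}(Y)}\in A^*(X\times Y)_{\mathbb Q},
\]
and $a_q\in A^q(X\times Y)_{\mathbb Q}$ denotes its component of codimension $q$. If $\Phi_{\mathcal A}$ is an equivalence, the full class $a$ is an invertible correspondence, but of mixed degree. Its component $a_n$ has degree zero, so it is a morphism of rational Chow motives $\operatorname{M}(X)_{\mathbb Q}\to\operatorname{M}(Y)_{\mathbb Q}$. Is it an isomorphism?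

The simplest case shows that it need not be, and also suggests a remedy. Let $X=A$ be an elliptic curve, $Y=\widehat A$ its dual, and $\mathcal A=\mathcal P$ the Poincar\'e line bundle. For a line bundle $L$ of degree $d$ on $A$ the complex $\Phi_{\mathcal P}(L)$ has rank $\chi(L\otimes\mathcal P_\xi)=d$ (here $\mathcal P_\xi$ is the degree-zero line bundle parametrized by $\xi\in\widehat A$). The Todd classes are trivial, so Grothendieck--Riemann--Roch says that $a$ maps $\operatorname{ch}(L)=e^{c_1(L)}$ to a class with codimension-zero component $d\,[\widehat A]$. For $L=\mathcal O$ we see that $a_1$ maps $[A]$ to $0$, hence is not an isomorphism. But replace $\mathcal P$ by $p_1^*L\otimes\mathcal P$ with $d\neq0$: the new degree-zero component sends $[A]$ to $d\,[\widehat A]\neq0$, and this obstruction is gone. The following conjecture was stated in \cite{Orlov}.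

\begin{conjecture}
Let $\mathcal A$ be an object of $D^b(X\times Y)$ for which $\Phi_{\mathcal A}$ is an equivalence. Then there exist line bundles $L$ on $X$ and $M$ on $Y$ such that the component $a'_n$ of the Mukai vector $a'$ of $\mathcal A'=p_1^*L\otimes\mathcal A\otimes p_2^*M$ gives an isomorphism between the motives $\operatorname{M}(X)_{\mathbb Q}$ and $\operatorname{M}(Y)_{\mathbb Q}$.
\end{conjecture}

The conjecture is false. For a class $c\in A^*(X\times Y)_{\mathbb Q}$ we write $c_*(x)=p_{2*}(p_1^*x\cdot c)$.

\begin{theorem}\label{thm:main}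
Let $\mathsf k$ be an infinite field. There exist a smooth projective rational variety $X$ of dimension $5$ over $\mathsf k$, an autoequivalence $\Phi_{\mathcal A}$ of $D^b(X)$, and a divisor $D\subset X$ with $[D]\neq0$ in $A^1(X)_{\mathbb Q}$, such that for all line bundles $L,M$ on $X$
\[
(a'_5)_*[D]=0\quad\text{in }A^1(X)_{\mathbb Q},\qquad \mathcal A'=p_1^*L\otimes\mathcal A\otimes p_2^*M .
\]
Hence $a'_5$ is never an isomorphism $\operatorname{M}(X)_{\mathbb Q}\to\operatorname{M}(X)_{\mathbb Q}$. For every $n\ge5$ the same holds for $X\times\mathbb P^{n-5}$, with the kernel $\mathcal A\boxtimes\mathcal O_{\Delta}$ and the divisor $D\times\mathbb P^{n-5}$.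
\end{theorem}

Nothing is claimed for $n\le4$ or for finite fields. Note also that here $X=Y$, so the motives are of course isomorphic; what fails is that a twist of the given kernel provides an isomorphism.

\medskip
\noindent\textbf{The idea.} Twisting by $L$ replaces a test class $x$ by $e^{c_1(L)}x$. As $L$ varies, these classes span only the part of $A^*(X)_{\mathbb Q}$ that is produced from $x$ by multiplying with divisors. If $x=[D]$ and $\operatorname{Pic}X$ restricts to a small subgroup of $\operatorname{Pic}D$, this part can be much smaller than the part coming from all of $K_0(D)$, and an autoequivalence may act badly on exactly this part. We choose $D$ with normal bundle $\omega_D$. Then exceptional sheaves on $D$ push forward to spherical objects on $X$, and in odd dimension their twists act on $K_0(D)$ by transvections for an alternating form. What must be shown is that, for a suitable product $\tau$ of transvections, $\operatorname{rk}\circ\tau$ vanishes on the part of $K_0(D)$ visible to $\operatorname{Pic}X$.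

Section~\ref{sec:action} proves the formula that turns the problem into one about ranks, and Section~\ref{sec:spherical} constructs the transvections. Section~\ref{sec:cubic} tries the method on a cubic surface in a threefold. There all computations fit into a plane, and some twist by $L$ always removes the obstruction; this section is motivation, but it also sets up notation used later. Sections~\ref{sec:X}--\ref{sec:proof} add a second surface, and then no twist helps. Section~\ref{sec:alln} treats higher dimensions.

\section{How a kernel acts on the class of a divisor}\label{sec:action}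

Write $v(G)=\operatorname{ch}(G)\sqrt{\operatorname{td}}$, with the Todd class of the variety on which $G$ lives, and $\chi(E,F)=\sum_j(-1)^j\dim\operatorname{Ext}^j(E,F)$. Both are extended to $K_0$ and to $K_0\otimes\mathbb Q$. We use four standard facts, where $l=c_1(L)$ and $m=c_1(M)$.
\begin{itemize}
\item[(F1)] By Grothendieck--Riemann--Roch (GRR), $v(\Phi_{\mathcal A}(G))=a_*v(G)$.
\item[(F2)] Since $a'=a\cdot p_1^*e^{l}\cdot p_2^*e^{m}$, the projection formula gives $a'_*(x)=e^m\,a_*(e^lx)$.
\item[(F3)] If $x\in A^q(X)_{\mathbb Q}$, then $(a'_j)_*x\in A^{q+j-n}(Y)_{\mathbb Q}$. So $(a'_n)_*x$ is the codimension-$q$ component of $a'_*x$.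
\item[(F4)] The assignment $c\mapsto c_*$ is compatible with composition of correspondences. So if $a'_n$ is an isomorphism of motives, that is, an invertible correspondence, then $(a'_n)_*:A^q(X)_{\mathbb Q}\to A^q(Y)_{\mathbb Q}$ is bijective for every $q$.
\end{itemize}

Let now $Y=X$ with $\dim X=n$, let $\mathcal A\in D^b(X\times X)$, and let $i:D\hookrightarrow X$ be a smooth connected divisor with normal bundle $N$. Put
\begin{equation}\label{eq:theta}
\theta=\sqrt{\operatorname{td}(D)}\cdot\operatorname{td}(N)^{-1/2}\in A^*(D)_{\mathbb Q}.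
\end{equation}
It is $1$ plus terms of positive codimension, hence invertible. Recall that $\operatorname{ch}:K_0(D)_{\mathbb Q}\to A^*(D)_{\mathbb Q}$ is an isomorphism.

\begin{lemma}\label{lem:rank}
Suppose $\tau$ is a linear endomorphism of $K_0(D)_{\mathbb Q}$ with $[\Phi_{\mathcal A}(i_*x)]=i_*(\tau x)$ in $K_0(X)_{\mathbb Q}$ for all $x$. Let $L,M$ be line bundles on $X$, let $l=c_1(L)$, and let $z\in K_0(D)_{\mathbb Q}$ be the element with
\[
\operatorname{ch}(z)=e^{i^*l}\,\theta^{-1}.
\]
Then $a'_*[D]\in\operatorname{rk}(\tau z)\,[D]+A^{\ge2}(X)_{\mathbb Q}$. In particular $(a'_n)_*[D]=\operatorname{rk}(\tau z)\,[D]$.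
\end{lemma}

\begin{proof}
By GRR for $i$, the relation $i^*\operatorname{td}(X)=\operatorname{td}(D)\operatorname{td}(N)$ and the projection formula, for all $w\in K_0(D)_{\mathbb Q}$
\begin{equation}\label{eq:vi}
v(i_*w)=i_*\bigl(\operatorname{ch}(w)\operatorname{td}(N)^{-1}\bigr)\sqrt{\operatorname{td}(X)}=i_*\bigl(\operatorname{ch}(w)\,\theta\bigr).
\end{equation}
Hence $v(i_*z)=i_*(e^{i^*l})=e^l[D]$. By (F1) and \eqref{eq:vi},
\[
a_*(e^l[D])=a_*v(i_*z)=v(i_*\tau z)=i_*\bigl(\operatorname{ch}(\tau z)\,\theta\bigr).
\]
The codimension-zero component of $\operatorname{ch}(\tau z)\theta$ is $\operatorname{rk}(\tau z)$; it contributes $\operatorname{rk}(\tau z)[D]$, and $i_*$ maps $A^{\ge1}(D)_{\mathbb Q}$ into $A^{\ge2}(X)_{\mathbb Q}$. Multiplication by $e^m$, where $m=c_1(M)$, does not change the codimension-one component, because $a_*(e^l[D])$ lies in $A^{\ge1}(X)_{\mathbb Q}$. Now use (F2) and, for the last statement, (F3).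
\end{proof}

As $L$ varies, only $i^*\operatorname{Pic}X$ enters the definition of $z$. This is what we shall exploit.

\section{Spherical twists supported on a divisor}\label{sec:spherical}

Recall that an object $F$ on a smooth projective $n$-fold $X$ is \emph{spherical} if $\operatorname{Ext}^*(F,F)=\mathsf k\oplus\mathsf k[-n]$ and $F\otimes\omega_X\cong F$. By a theorem of Seidel and Thomas the twist $T_F$, with $T_FG$ the cone of $\operatorname{RHom}(F,G)\otimes F\to G$, is then a Fourier--Mukai autoequivalence of $D^b(X)$. In $K_0(X)$ we have $[T_FG]=[G]-\chi(F,G)[F]$. An object $E$ is \emph{exceptional} if $\operatorname{Ext}^*(E,E)=\mathsf k$, in degree $0$.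

To get many autoequivalences that preserve classes supported on $D$, we want many spherical objects supported on $D$. The condition $N\cong\omega_D$ provides them.

\begin{proposition}\label{prop:spherical}
Let $X$ be smooth projective of odd dimension $n$, and let $i:D\hookrightarrow X$ be a smooth connected divisor with normal bundle $N\cong\omega_D$. Put
\[
\langle x,y\rangle=\chi_D(x,y)-\chi_D(y,x)\qquad(x,y\in K_0(D)).
\]
Let $E$ be an exceptional sheaf on $D$. Then $i_*E$ is spherical, and for $x\in K_0(D)$
\[
[T_{i_*E}^{\pm1}(i_*x)]=i_*(T_E^{\pm1}x),\qquad\text{where}\quad T_E^{\pm1}x=x\mp\langle E,x\rangle E .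
\]
\end{proposition}

\begin{proof}
The complex $Li^*i_*E$ is computed from the resolution $\mathcal O_X(-D)\to\mathcal O_X$ of $\mathcal O_D$. The equation of $D$ acts by zero on $i_*E$, so the cohomology sheaves of $Li^*i_*E$ are $E$ in degree $0$ and $E\otimes N^\vee$ in degree $-1$. Truncation gives a triangle
\begin{equation}\label{eq:triangle}
E\otimes N^\vee[1]\to Li^*i_*E\to E .
\end{equation}
Put $F=i_*E$. Applying $\operatorname{Hom}(-,E[k])$, and using $N\cong\omega_D$ and the adjunction $\operatorname{Hom}_D(Li^*F,E[k])=\operatorname{Ext}^k_X(F,F)$, we get a long exact sequence with pieces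
\[
\operatorname{Ext}^k_D(E,E)\to\operatorname{Ext}^k_X(F,F)\to\operatorname{Ext}^{k-1}_D(E,E\otimes\omega_D)\to\operatorname{Ext}^{k+1}_D(E,E).
\]
By Serre duality on the $(n-1)$-fold $D$, $\operatorname{Ext}^{k-1}_D(E,E\otimes\omega_D)\cong\operatorname{Ext}^{n-k}_D(E,E)^*$. So the first term is nonzero only for $k=0$ and the third only for $k=n$. A nonzero connecting map (the last arrow) would need $k=n$ and $k+1=0$ simultaneously, so all connecting maps vanish. Thus $\operatorname{Ext}^*_X(F,F)=\mathsf k\oplus\mathsf k[-n]$. By the adjunction formula, $i^*\omega_X\cong\omega_D\otimes N^{-1}\cong\mathcal O_D$, so $F\otimes\omega_X\cong i_*(E\otimes i^*\omega_X)\cong F$. Hence $F$ is spherical.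

By \eqref{eq:triangle} and Serre duality in the \emph{even} dimension $n-1$,
\[
\chi_X(i_*E,i_*x)=\chi_D(E,x)-\chi_D(E,x\otimes\omega_D)=\chi_D(E,x)-\chi_D(x,E)=\langle E,x\rangle .
\]
This gives the formula for $T_{i_*E}$. For its inverse, note that $\chi_X(F,F)=1+(-1)^n=0$; so $g\mapsto g+\chi_X(F,g)[F]$ is inverse to $g\mapsto g-\chi_X(F,g)[F]$ on $K_0(X)$.
\end{proof}

The form $\langle\ ,\ \rangle$ is alternating. (For even $n$ the same computation would give the symmetric form $\chi_D(x,y)+\chi_D(y,x)$, and reflections.) For any $f\in K_0(D)$ put $T_f^{\pm1}x=x\mp\langle f,x\rangle f$. Since $\langle f,f\rangle=0$, the maps $T_f$ and $T_f^{-1}$ are mutually inverse, and they preserve the form: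
\[
\langle T_f^{\pm1}x,T_f^{\pm1}y\rangle=\langle x,y\rangle\mp\langle f,y\rangle\langle x,f\rangle\mp\langle f,x\rangle\langle f,y\rangle=\langle x,y\rangle .
\]
Moreover $T_f^{\pm1}$ fixes every class orthogonal to $f$. These transvections also allow us to move one class to another:

\begin{lemma}\label{lem:braid}
Let $f,g\in K_0(D)$. If $\langle f,g\rangle=\epsilon\in\{1,-1\}$, then $T_f^{\epsilon}T_g^{\epsilon}\,f=g$.
\end{lemma}

\begin{proof}
$T_g^{\epsilon}f=f-\epsilon\langle g,f\rangle g=f+g$, and $T_f^\epsilon(f+g)=f+g-\epsilon\langle f,g\rangle f=g$.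
\end{proof}

\section{A first attempt: a cubic surface in a threefold}\label{sec:cubic}

From now on $\mathsf k$ is infinite. Let $S'$ be the blow-up of $\mathbb P^2$ in six general $\mathsf k$-points, embedded anticanonically in $\mathbb P^3$ as a smooth cubic surface. Such points exist because $\mathsf k$ is infinite, so that $\mathsf k$-points are dense in $(\mathbb P^2)^6$. Let $h$ be the hyperplane class, so $K_{S'}=-h$ and $h^2=3$, and let $\ell_1,\ell_2\cong\mathbb P^1$ be two of the exceptional curves:
\[
\ell_i^2=-1,\qquad \ell_1\ell_2=0,\qquad h\ell_i=1 .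
\]
Both $\mathcal O_{S'}$ and $\mathcal O_{\ell_i}$ are exceptional: the first because $S'$ is a blow-up of $\mathbb P^2$ in $\mathsf k$-points, so that $H^*(\mathcal O_{S'})=\mathsf k$, the second by the following remark.

\begin{remark}\label{rem:minusone}
Let $\ell\cong\mathbb P^1$ be a $(-1)$-curve on a smooth projective surface. Then $\mathcal O_\ell(p)$ is exceptional for every $p\in\mathbb Z$. Indeed the local sheaves $\mathcal Ext^j(\mathcal O_\ell(p),\mathcal O_\ell(p))$ are $\mathcal O_\ell$, $N_\ell=\mathcal O_\ell(-1)$ and $0$ for $j=0$, $j=1$ and $j\ge2$, and $\mathcal O_{\mathbb P^1}(-1)$ has no cohomology. So $\operatorname{Ext}^*(\mathcal O_\ell(p),\mathcal O_\ell(p))=H^*(\mathcal O_\ell)=\mathsf k$.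
\end{remark}

The normal bundle $\mathcal O(3h)$ of $S'$ in $\mathbb P^3$ is far from $\omega_{S'}=\mathcal O(-h)$. To correct it, blow up $\mathbb P^3$ in a smooth connected curve $Z\subset S'$ of class $4h$. The proper transform $D$ of $S'$ is again $S'$, with normal bundle $\mathcal O(3h-4h)=\omega_D$; and $\operatorname{Pic}$ of the blow-up restricts to $\mathbb Zh\subset\operatorname{Pic}D$. (Section~\ref{sec:X} carries out this construction in the case we need.) So Proposition~\ref{prop:spherical} applies with $n=3$.

On any smooth projective surface, with canonical class $K$, Riemann--Roch gives for classes $A,B$ of ranks $r_A,r_B$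
\begin{equation}\label{eq:alt}
\chi(A,B)-\chi(B,A)=-K\cdot\bigl(r_A\,c_1(B)-r_B\,c_1(A)\bigr).
\end{equation}
Indeed $\chi(A,B)$ is the degree of $\operatorname{ch}(A)^\vee\operatorname{ch}(B)\operatorname{td}$. Exchanging $A$ and $B$ changes the sign of the codimension-one component $r_Ac_1(B)-r_Bc_1(A)$ of $\operatorname{ch}(A)^\vee\operatorname{ch}(B)$ and leaves those of codimension $0$ and $2$ unchanged, and the codimension-one component is multiplied with $\operatorname{td}_1=-K/2$. On $S'$, where $-K=h$, put $d_A=h\cdot c_1(A)$. Then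
\[
\langle A,B\rangle=r_A d_B-r_B d_A ,
\]
the standard symplectic form on the plane with coordinates $(r,d)$. Hence the transvections act on this plane, and the rank of $\tau x$, for a product $\tau$ of transvections, depends only on the pair $(r,d)$ of $x$. We compute in the plane. For example $f=\mathcal O_{S'}=(1,0)$ and $g=\mathcal O_{\ell_1}=(0,1)$ satisfy $\langle f,g\rangle=1$, so $\tau=T_fT_g$ sends $f$ to $g$: a class of rank one becomes a class of rank zero, which is promising. But $\tau g=T_fg=g-f$, so $\tau$ sends $(1,d)=f+dg$ to $g+d(g-f)$, of rank $-d$.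

What are the classes $z$ of Lemma~\ref{lem:rank}? We have $\theta=(1+\tfrac h4+\cdots)(1+\tfrac h4+\cdots)=1+\tfrac h2+\cdots$. So for $l$ with $i^*l=sh$, $s\in\mathbb Z$, we get $\operatorname{ch}(z)=1+(s-\tfrac12)h+\cdots$ and $z=(1,\,3s-\tfrac32)$. For the composition of the twists along $i_*\mathcal O_{S'}$ and $i_*\mathcal O_{\ell_1}$ that induces $\tau$, this gives $(a'_3)_*[D]=(\tfrac32-3s)[D]\ne0$.

No other product $\tau$ of twists and inverse twists along exceptional sheaves on $D$ does what we want. It acts on the plane by a matrix of determinant $1$; if its first row is $(\alpha,\beta)\ne(0,0)$, then $\operatorname{rk}(\tau z)=\alpha+\beta(3s-\tfrac32)$ vanishes for at most one $s$. A twist by $L$ removes the obstruction, as for the elliptic curve. The reason is that the form has rank two. The difference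
\[
u'=[\mathcal O(\ell_1)]-[\mathcal O(\ell_2)],
\]
which is a natural candidate for a class that line bundles on the blow-up cannot see, has $(r,d)=(0,0)$. So it is orthogonal to everything, and the twists cannot move it.

\section{The fivefold}\label{sec:X}

The class $u'$ is not invisible to the Euler form $\chi$ itself; for example, $\chi(\mathcal O_{\ell_1},u')=1$ (see the proof of Lemma~\ref{lem:pairings}). Only the alternating part of $\chi$ misses it. This suggests multiplying with a second surface $S$. On $S'\times S$ the form is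
\[
\langle A\boxtimes y,B\boxtimes y'\rangle=\chi(A,B)\chi(y,y')-\chi(B,A)\chi(y',y),
\]
and if, say, $\chi(y,y')=0\ne\chi(y',y)$, a nonzero multiple of $\chi(B,A)$ survives. For $S$ we take the blow-up of $\mathbb P^2$ in one $\mathsf k$-point, with exceptional curve $e\cong\mathbb P^1$, so $e^2=K_Se=-1$. The class $-K_S$ is very ample.

Put $D_0=S'\times S\subset\mathbb P^3\times S$. Its normal bundle is $\mathcal O(3h)$, and $K_{D_0}=-h+K_S$ (pullbacks understood). To turn the normal bundle into the canonical bundle we must lower it by $4h-K_S$. The line bundle $\mathcal O(4h)\boxtimes\omega_S^{-1}$ on $D_0$ is very ample. By Bertini's theorem for very ample linear systems (valid in every characteristic, and giving a member over $\mathsf k$ because $\mathsf k$ is infinite) it has a smooth member $Z\subset D_0$. As an ample divisor on the geometrically integral smooth fourfold $D_0$, $Z$ is geometrically connected; being smooth, it is geometrically integral. Set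
\[
X=\operatorname{Bl}_Z(\mathbb P^3\times S),
\]
let $E_Z$ be the exceptional divisor, and let $i:D\hookrightarrow X$ be the proper transform of $D_0$. Then $X$ is a smooth projective rational variety of dimension $5$.

\begin{proposition}\label{prop:X}
\begin{enumerate}
\item[(a)] $[D]=3h-E_Z$, and this is nonzero in $A^1(X)_{\mathbb Q}$.
\item[(b)] $D\cong S'\times S$, and $i^*\operatorname{Pic}X\subset\mathbb Zh\oplus\operatorname{Pic}S$.
\item[(c)] The normal bundle of $D$ is $N=\mathcal O(-h)\boxtimes\omega_S=\omega_D$.
\end{enumerate}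
\end{proposition}

\begin{proof}
Since $Z$ is smooth and irreducible of codimension $2$, $\operatorname{Pic}X=\mathbb Zh\oplus\operatorname{Pic}S\oplus\mathbb ZE_Z$. As $D_0$ is smooth and contains $Z$, it has multiplicity one along $Z$. This gives (a).

Blowing up the Cartier divisor $Z$ of $D_0$ does nothing, so $D\cong D_0$; and the inverse image ideal of $Z$ is $\mathcal O_X(-E_Z)$ on $X$ and $\mathcal O_{D_0}(-Z)$ on $D$. Hence $\mathcal O(E_Z)|_D=\mathcal O_{D_0}(Z)=\mathcal O(4h)\boxtimes\omega_S^{-1}$, and (b) follows. Finally $N=\mathcal O(3h-E_Z)|_D$ has class $3h-(4h-K_S)=-h+K_S=K_D$.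
\end{proof}

So Proposition~\ref{prop:spherical} applies with $n=5$. Point (b) is the crucial one: a line bundle on $X$ restricts to $D$ with the same degree on the curves $\ell_1\times\{s\}$ and $\ell_2\times\{s\}$, so it cannot tell $\ell_1$ from $\ell_2$.

\section{The autoequivalence}\label{sec:auto}

Let $\Lambda\subset K_0(D)$ be the subgroup generated by the classes $A\boxtimes y$ with $A\in K_0(S')$ and $y\in K_0(S)$. Put $\varepsilon=\mathcal O_e(-1)$ on $S$. Since $\varepsilon$ has rank $0$ and $c_1(\varepsilon)=e$, formula \eqref{eq:alt} gives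
\begin{equation}\label{eq:eps}
\chi(\varepsilon,y)-\chi(y,\varepsilon)=(\operatorname{rk}y)\,K_S\cdot e=-\operatorname{rk}y\qquad(y\in K_0(S)).
\end{equation}
Moreover $\chi(\mathcal O_S,\varepsilon)=\chi(\mathcal O_{\mathbb P^1}(-1))=0$, so $\chi(\varepsilon,\mathcal O_S)=-1$.

\medskip
\noindent\textbf{The rank as a pairing.} Let $pt$ be a $\mathsf k$-point of $\ell_1$ and $\rho=[\mathcal O_{pt}]\boxtimes\varepsilon\in\Lambda$. Since $\chi(\mathcal O_{pt},A)=\chi(A,\mathcal O_{pt})=\operatorname{rk}A$, formula \eqref{eq:eps} shows
\[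
\langle\rho,A\boxtimes y\rangle=\operatorname{rk}A\,\bigl(\chi(\varepsilon,y)-\chi(y,\varepsilon)\bigr)=-\operatorname{rk}A\operatorname{rk}y,
\]
that is,
\begin{equation}\label{eq:rk}
\operatorname{rk}x=-\langle\rho,x\rangle\qquad(x\in\Lambda_{\mathbb Q}).
\end{equation}

\noindent\textbf{The plan.} By \eqref{eq:rk}, an isometry $\tau$ of $\Lambda_{\mathbb Q}$ with $\tau u=\rho$ satisfies
\begin{equation}\label{eq:plan}
\operatorname{rk}(\tau x)=-\langle\rho,\tau x\rangle=-\langle\tau u,\tau x\rangle=-\langle u,x\rangle .
\end{equation}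
So we want to move to $\rho$, by transvections in exceptional sheaves, a class $u$ orthogonal to everything that $\operatorname{Pic}X$ can see. The candidate is $u=u'\boxtimes\mathcal O_S$. Both $u$ and $\rho$ are differences of exceptional classes: put
\[
E_1=\mathcal O(\ell_1)\boxtimes\mathcal O_S,\quad E_2=\mathcal O(\ell_2)\boxtimes\mathcal O_S,\quad E_3=\mathcal O_{\ell_1}\boxtimes\varepsilon,\quad E_4=\mathcal O_{\ell_1}(-1)\boxtimes\varepsilon ;
\]
then
\begin{equation}\label{eq:u}
u=E_1-E_2,\qquad \rho=E_3-E_4\qquad\text{in }K_0(D).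
\end{equation}
The $E_j$ are exceptional by the K\"unneth formula $\operatorname{Ext}^*(A\boxtimes y,B\boxtimes y')=\operatorname{Ext}^*(A,B)\otimes\operatorname{Ext}^*(y,y')$, by Remark~\ref{rem:minusone}, and because $H^*(\mathcal O_{S'})=H^*(\mathcal O_S)=\mathsf k$. It turns out that $E_1,E_3$ and $E_2,E_4$ are two mutually orthogonal pairs, to each of which Lemma~\ref{lem:braid} applies.

\begin{lemma}\label{lem:pairings}
$\langle E_1,E_3\rangle=1$ and $\langle E_2,E_4\rangle=-1$, while
\[
\langle E_1,E_2\rangle=\langle E_1,E_4\rangle=\langle E_2,E_3\rangle=\langle E_3,E_4\rangle=0 .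
\]
\end{lemma}

\begin{proof}
For a line bundle $L$ on $S'$, Serre duality and $K_{S'}\ell_1=-1$ give
\[
\chi(\mathcal O_{\ell_1}(j),L)=\chi(L,\mathcal O_{\ell_1}(j)\otimes\omega_{S'})=\chi(\mathcal O_{\mathbb P^1}(j-1-L\cdot\ell_1))=j-L\cdot\ell_1 .
\]
For $A,B\in K_0(S')$,
\begin{equation}\label{eq:AB}
\langle A\boxtimes\mathcal O_S,B\boxtimes\varepsilon\rangle=\chi(A,B)\,\chi(\mathcal O_S,\varepsilon)-\chi(B,A)\,\chi(\varepsilon,\mathcal O_S)=\chi(B,A).
\end{equation}
With $A=\mathcal O(\ell_i)$ and $B=\mathcal O_{\ell_1}(j)$ the pairing is therefore $j-\ell_i\ell_1$: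
\begin{align*}
\langle E_1,E_3\rangle&=0-\ell_1^2=1, & \langle E_1,E_4\rangle&=-1-\ell_1^2=0,\\
\langle E_2,E_3\rangle&=0-\ell_1\ell_2=0, & \langle E_2,E_4\rangle&=-1-\ell_1\ell_2=-1 .
\end{align*}
For the other two pairings the factors from $S$ are $\chi(\mathcal O_S,\mathcal O_S)=\chi(\varepsilon,\varepsilon)=1$, so by \eqref{eq:alt} on $S'$
\begin{align*}
\langle E_1,E_2\rangle&=\chi(\mathcal O(\ell_1),\mathcal O(\ell_2))-\chi(\mathcal O(\ell_2),\mathcal O(\ell_1))=h\cdot(\ell_2-\ell_1)=0,\\
\langle E_3,E_4\rangle&=\chi(\mathcal O_{\ell_1},\mathcal O_{\ell_1}(-1))-\chi(\mathcal O_{\ell_1}(-1),\mathcal O_{\ell_1})=0,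
\end{align*}
the last because both sheaves have rank $0$.
\end{proof}

Define
\[
\Phi_{\mathcal A}=T_{i_*E_1}\circ T_{i_*E_3}\circ T_{i_*E_2}^{-1}\circ T_{i_*E_4}^{-1},\qquad \tau=T_{E_1}T_{E_3}T_{E_2}^{-1}T_{E_4}^{-1}.
\]
As a composition of Fourier--Mukai equivalences, $\Phi_{\mathcal A}$ is again one, and by Proposition~\ref{prop:spherical}
\begin{equation}\label{eq:tau}
[\Phi_{\mathcal A}(i_*x)]=i_*(\tau x)\qquad(x\in K_0(D)).
\end{equation}

\begin{proposition}\label{prop:rank}
$\tau u=\rho$, and consequently $\operatorname{rk}(\tau x)=-\langle u,x\rangle$ for all $x\in\Lambda_{\mathbb Q}$.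
\end{proposition}

\begin{proof}
The class $E_1$ is orthogonal to $E_2$ and $E_4$, so $T_{E_2}^{-1}T_{E_4}^{-1}$ fixes it, and $T_{E_1}T_{E_3}E_1=E_3$ by Lemma~\ref{lem:braid} with $\epsilon=1$. Thus $\tau E_1=E_3$. Next, $T_{E_2}^{-1}T_{E_4}^{-1}E_2=E_4$ by the same lemma with $\epsilon=-1$, and $T_{E_1}T_{E_3}$ fixes $E_4$, which is orthogonal to $E_1$ and $E_3$. Thus $\tau E_2=E_4$, and $\tau u=E_3-E_4=\rho$ by \eqref{eq:u}. Since all $E_j$ lie in $\Lambda$, $\tau$ maps $\Lambda_{\mathbb Q}$ to itself, and it is an isometry. The rank formula is now \eqref{eq:plan}.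
\end{proof}

\section{Proof of the theorem in dimension five}\label{sec:proof}

Let $V\subset\Lambda_{\mathbb Q}$ be the $\mathbb Q$-span of the classes $\mathcal O(th)\boxtimes y$ with $t\in\mathbb Z$ and $y\in K_0(S)$. We show that $\operatorname{rk}\circ\tau$ vanishes on $V$, and that $V$ contains all classes $z$ of Lemma~\ref{lem:rank}.

\begin{lemma}\label{lem:vanish}
$\operatorname{rk}(\tau z)=0$ for all $z\in V$.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:rank} and linearity we must show $\langle E_1,z\rangle=\langle E_2,z\rangle$ for $z=\mathcal O(th)\boxtimes y$. We have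
\[
\langle E_i,\mathcal O(th)\boxtimes y\rangle=\chi(\mathcal O(th-\ell_i))\,\chi(\mathcal O_S,y)-\chi(\mathcal O(\ell_i-th))\,\chi(y,\mathcal O_S)\qquad(i=1,2).
\]
By Riemann--Roch, $\chi(\mathcal O(\delta))=1+\tfrac12(\delta^2+h\delta)$ on $S'$. For $\delta=\pm(th-\ell_i)$ we have $\delta^2=3t^2-2t-1$ and $h\delta=\pm(3t-1)$, which do not depend on $i$.
\end{proof}

The restriction to $V$ is essential here: for instance, by \eqref{eq:AB}, $\langle E_i,\mathcal O(\ell_1)\boxtimes\varepsilon\rangle=\chi(\mathcal O(\ell_i-\ell_1))$ equals $1$ for $i=1$ and $0$ for $i=2$, so $\operatorname{rk}\tau(\mathcal O(\ell_1)\boxtimes\varepsilon)=-1$. If some line bundle on $X$ restricted to the pullback of $\mathcal O(\ell_1)$, the argument would break down, because the classes $z$ would no longer all lie in $V$. By Proposition~\ref{prop:X}(b) there is no such line bundle.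

\begin{lemma}\label{lem:inV}
For every line bundle $L$ on $X$, with $l=c_1(L)$, there is $z\in V$ with $\operatorname{ch}(z)=e^{i^*l}\theta^{-1}$.
\end{lemma}

\begin{proof}
Let $R\subset A^*(D)_{\mathbb Q}$ be the graded $\mathbb Q$-subalgebra generated by $h$ and the pullback of $A^*(S)_{\mathbb Q}$.

\emph{We have $e^{i^*l}\theta^{-1}\in R$.} By Proposition~\ref{prop:X}(b), $i^*l\in\mathbb Qh+A^1(S)_{\mathbb Q}$, so $e^{i^*l}\in R$. As to $\theta$, we have $\operatorname{td}(D)=\operatorname{td}(S')\operatorname{td}(S)$ and $\operatorname{td}(S')=1+\tfrac h2+[pt]$. Because $S'$ is a blow-up of $\mathbb P^2$ in $\mathsf k$-points, $A^2(S')_{\mathbb Q}=\mathbb Q$, so $[pt]=\tfrac13h^2$. Also $c_1(N)=-h+K_S$. So $\operatorname{td}(D)$ and $\operatorname{td}(N)$ lie in $R$ and have leading term $1$. Their square roots and inverses are polynomials in nilpotent elements of $R$; hence $\theta^{-1}\in R$.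

\emph{We have $R\subset\operatorname{ch}(V)$.} As $h^3=0$, the algebra $R$ is spanned by products of $1,h,h^2$ with pullbacks from $S$. The classes $1,h,h^2$ are rational combinations of $e^{th}=\operatorname{ch}(\mathcal O(th))$ for $t=0,1,2$ (Vandermonde), and $\operatorname{ch}:K_0(S)_{\mathbb Q}\to A^*(S)_{\mathbb Q}$ is an isomorphism. Since $\operatorname{ch}(\mathcal O(th)\boxtimes y)=e^{th}\operatorname{ch}(y)$, the claim follows.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} for $n=5$]
Let $L,M$ be arbitrary line bundles on $X$, $l=c_1(L)$ and $m=c_1(M)$. By Lemma~\ref{lem:inV} the class $z$ of Lemma~\ref{lem:rank} lies in $V$, so $\operatorname{rk}(\tau z)=0$ by Lemma~\ref{lem:vanish}. By \eqref{eq:tau}, Lemma~\ref{lem:rank} applies to $\tau$, and it gives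
\begin{equation}\label{eq:five}
a'_*[D]=e^m a_*(e^l[D])\in A^{\ge2}(X)_{\mathbb Q},\qquad\text{so}\quad (a'_5)_*[D]=0 .
\end{equation}
But $[D]\neq0$ in $A^1(X)_{\mathbb Q}$ by Proposition~\ref{prop:X}(a). So $(a'_5)_*$ is not injective on $A^1(X)_{\mathbb Q}$, and by (F4) $a'_5$ is not an isomorphism of motives.
\end{proof}

\section{All dimensions at least five}\label{sec:alln}

\begin{proof}[Proof of Theorem~\ref{thm:main} for all $n\ge5$]
Let $X$, $D$ and $\mathcal A$ be as above, let $P=\mathbb P^{n-5}$, and take on $X\times P$ the kernel $\mathcal A\boxtimes\mathcal O_{\Delta_P}$. Convolution of kernels is compatible with exterior products. So this kernel defines an autoequivalence, whose inverse has kernel $\mathcal B\boxtimes\mathcal O_{\Delta_P}$, where $\mathcal B$ is the kernel of $\Phi_{\mathcal A}^{-1}$. By GRR for the diagonal $\delta:P\to P\times P$, and since $\delta^*\operatorname{td}(P\times P)=\operatorname{td}(P)^2$,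
\[
v(\mathcal O_{\Delta_P})=\delta_*\bigl(\operatorname{td}(P)^{-1}\bigr)\sqrt{\operatorname{td}(P\times P)}=\delta_*(1)=[\Delta_P].
\]
So the Mukai vector of the kernel is $a\times[\Delta_P]$, and it acts by $x\times y\mapsto a_*(x)\times y$. Since $\operatorname{Pic}(X\times P)=\operatorname{Pic}X\oplus\operatorname{Pic}P$, the first Chern classes of the two twisting line bundles can be written as $l_1+l_2$ and $m_1+m_2$, with $l_1,m_1$ from $X$ and $l_2,m_2$ from $P$. By (F2), the Mukai vector $a'$ of the twisted kernel satisfies
\[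
a'_*\bigl([D]\times[P]\bigr)=\bigl(e^{m_1}a_*(e^{l_1}[D])\bigr)\times e^{l_2+m_2}.
\]
The first factor lies in $A^{\ge2}(X)_{\mathbb Q}$ by \eqref{eq:five}, so the product lies in $A^{\ge2}(X\times P)_{\mathbb Q}$, and $(a'_n)_*[D\times P]=0$ for all twists by (F3). On the other hand $[D\times P]\ne0$ in $A^1(X\times P)_{\mathbb Q}$, because pullback along $X\times P\to X$ is injective: this projection has a section. By (F4), $a'_n$ is never an isomorphism of motives.
\end{proof}

This disproves the conjecture.

\begin{thebibliography}{9}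
\bibitem{Orlov} Dmitri Orlov, \emph{Derived categories of coherent sheaves and motives}, arXiv:math/0512620 (2005).
\end{thebibliography}

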